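# Swiss cheeses without bounded point derivations on which rational approximation is not regular

Throughout, $\mathbb C=\mathbb R^2$, $|E|$ is the area of a set $E\subset\mathbb C$, $dA$ is area measure, $D(a,r)$ is the open disc and $\overline D(a,r)$ the closed disc with centre $a$ and radius $r$. We write $\bar\partial=\frac12(\partial_x+i\partial_y)$, and "measure" means complex Borel measure.

## 1. Compact sets of zero area

Let $X\subset\mathbb C$ be compact. $C(X)$ is the algebra of continuous complex functions on $X$ with the sup norm $\|\cdot\|$, and $R(X)$ is the closure in $C(X)$ of the set of (restrictions to $X$ of) rational functions with no poles on $X$. It is a uniform algebra on $X$, and its character space is $X$: every character is evaluation at a point of $X$.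

We begin with the case where $X$ has no area. By the Hahn–Banach and Riesz theorems, $R(X)\ne C(X)$ if and only if there is a measure $\nu\neq0$ on $X$ that *annihilates* $R(X)$, meaning $\int f\,d\nu=0$ for all $f\in R(X)$. The tool for studying such $\nu$ is the Cauchy transform
$$\hat\nu(w)=\int\frac{d\nu(z)}{z-w}.$$
In integrals of $|z-w|^{-1}$ against $|\nu|$ we put $1/0=\infty$. So if $\int d|\nu|(z)/|z-w|<\infty$, then $\nu(\{w\})=0$.

**Lemma 1.** Let $\nu$ be a measure on $X$.

1. The integral $\hat\nu(w)$ converges absolutely for almost every $w\in\mathbb C$.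
2. If $\hat\nu=0$ almost everywhere, then $\nu=0$.
3. If $\nu$ annihilates $R(X)$, then $\hat\nu(w)=0$ for every $w\notin X$.
4. Suppose $\nu$ annihilates $R(X)$, $w\in X$, $\int\frac{d|\nu|(z)}{|z-w|}<\infty$ and $\hat\nu(w)\ne0$. Then $\mu_w=\dfrac{\nu}{\hat\nu(w)\,(z-w)}$ satisfies $\mu_w(\{w\})=0$ and $\int f\,d\mu_w=f(w)$ for all $f\in R(X)$.

**Proof.** (1) Let $X\subset \overline D(0,\sigma)$ and $T>0$. For $z\in X$, polar coordinates at $z$ give $\int_{D(0,T)}\frac{dA(w)}{|z-w|}\le2\pi(T+\sigma)$. By Fubini, $\int_{D(0,T)}\int\frac{d|\nu|(z)}{|z-w|}\,dA(w)\le2\pi(T+\sigma)\,|\nu|(X)<\infty$. So the inner integral is finite for almost every $w\in D(0,T)$, and $T$ is arbitrary.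

(2) (This is standard; see for example Gamelin, *Uniform Algebras*, Ch. II, §8.) For a smooth compactly supported $\psi$, the Cauchy–Pompeiu formula reads $\psi(z)=\frac1\pi\int\frac{\bar\partial\psi(w)}{z-w}\,dA(w)$. Integrate against $\nu$. Fubini is justified by the estimate in (1), so
$$\int\psi\,d\nu=\frac1\pi\int\bar\partial\psi(w)\,\hat\nu(w)\,dA(w)=0 .$$
Restrictions of such $\psi$ to $X$ are dense in $C(X)$ by Stone–Weierstrass, so $\nu=0$.

(3) If $w\notin X$, then $z\mapsto1/(z-w)$ belongs to $R(X)$.

(4) Let $f$ be rational with poles off $X$. Then $\frac{f(z)-f(w)}{z-w}$ is again rational with poles off $X$, so $\int\frac{f(z)-f(w)}{z-w}\,d\nu(z)=0$, that is, $\int\frac{f(z)}{z-w}\,d\nu(z)=f(w)\hat\nu(w)$. Dividing by $\hat\nu(w)$ gives the formula for $f$ rational. It extends to $R(X)$ by density, since $\mu_w$ is a finite measure. Finally $\nu(\{w\})=0$ gives $\mu_w(\{w\})=0$. $\square$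

**Proposition 2 (Hartogs–Rosenthal).** If $|X|=0$, then $R(X)=C(X)$.

**Proof.** If $\nu$ annihilates $R(X)$, then $\hat\nu=0$ off $X$, hence almost everywhere, and $\nu=0$ by Lemma 1(2). $\square$

What changes when $|X|>0$? Then $\hat\nu$ may be non-zero at many points $w\in X$, and part (4) says what each such $w$ carries: a measure representing evaluation at $w$ and giving no mass to $w$. We ask whether a hypothesis weaker than zero area, phrased in terms of derivations, still forces $R(X)$ to be rich.

## 2. Point derivations and regularity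

**Definition (point derivation).** A *point derivation* on $R(X)$ at $x\in X$ is a linear functional $D:R(X)\to\mathbb C$ with
$$D(fg)=f(x)D(g)+g(x)D(f)\qquad\text{for all }f,g\in R(X).$$
It is *bounded* if it is continuous for the sup norm on $X$.

**Definition (regularity).** $R(X)$ is *regular* if for every closed $F\subset X$ and every $x\in X\setminus F$ there is $f\in R(X)$ with $f(x)=1$ and $f=0$ on $F$.

*Example: $R(X)=C(X)$.* This algebra is regular, by Urysohn's lemma. It has no non-zero point derivations. Indeed $D(1)=2D(1)$, so $D(1)=0$ and $D(f)=D(f-f(x))$. If $f(x)=0$, then $f=gh$ with $g=|f|^{1/2}$ and $h=f/|f|^{1/2}$ (with $h=0$ where $f=0$). Both are continuous and vanish at $x$, so $D(f)=0$.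

*Example: $X$ has an interior point $x$.* Say $\overline D(x,s)\subset X$. Functions in $R(X)$ are holomorphic on $D(x,s)$, and $f\mapsto f'(x)$ is a bounded point derivation, since $|f'(x)|\le\|f\|/s$ by Cauchy's estimate. It is non-zero, since it sends the function $z$ to $1$. Also $R(X)$ is not regular: if $f=0$ on $\overline D(x,s/4)$, then $f=0$ on $D(x,s)$, so no $f$ separates $\overline D(x,s/4)$ from the point $x+s/2$.

In both examples the absence of derivations and regularity go together. Feinstein, Morley and Yang, in *Swiss Cheeses and Their Applications* (arXiv:1412.6406, 2014), pose the problem: **if $R(X)$ has no non-zero bounded point derivations, must $R(X)$ be regular?** By the examples and Proposition 2, a counterexample must have empty interior and positive area.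

In practice one works with the following form of the hypothesis.

**Lemma 3.** Let $D$ be a non-zero bounded point derivation on $R(X)$ at $x$. Then $D(z)\neq0$, where $z$ is the coordinate function, and $D(f)=f'(x)D(z)$ for every rational $f$ with poles off $X$. Consequently there is $M<\infty$ with
$$|f'(x)|\le M\|f\|\qquad\text{for every rational } f\text{ with poles off }X. \tag{1}$$

**Proof.** As above, $D(1)=0$. For $f$ rational with poles off $X$, write $f=f(x)+(z-x)g$, where $g$ is rational with poles off $X$. The product rule gives $D(f)=g(x)D(z-x)+0\cdot D(g)=g(x)D(z)=f'(x)D(z)$. If $D(z)$ were $0$, then $D$ would vanish on a dense subspace, so $D=0$ by continuity. Take $M=\|D\|/|D(z)|$. $\square$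

The answer to the question is no.

**Theorem A.** There is a compact $X\subset\mathbb C$ such that

1. $R(X)$ has no non-zero bounded point derivations;
2. every non-empty relatively open subset of $X$ has positive area, and if $f\in R(X)$ vanishes on a subset of $X$ of positive area then $f\equiv0$. In particular $R(X)$ is not regular.

## 3. Where the Cauchy transform loses a logarithm

The first thing to try is a positive answer, extending the proof of Proposition 2. Suppose $R(X)\ne C(X)$, take an annihilating $\nu\ne0$, and choose $w\in X$ with $\hat\nu(w)\neq0$. Lemma 1(4) gives a representing measure $\mu_w$. Can we differentiate with it? The natural functional is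
$$D(f)=\int\frac{f(z)-f(w)}{z-w}\,d\mu_w(z),$$
and it is bounded as soon as $\int d|\mu_w|/|z-w|<\infty$, that is, $\int\frac{d|\nu|(z)}{|z-w|^2}<\infty$. To find such $w$ we would integrate over $w\in X$ and use Fubini, as in Lemma 1(1). This needs $\int_X\frac{dA(w)}{|z-w|^2}<\infty$, and here the method stops: in polar coordinates this integral behaves like $\int_0\frac{dt}t$. For $X$ a closed unit disc and $z$ its centre it equals $2\pi\int_0^1\frac{dt}{t}=\infty$. The argument misses by one logarithm.

To see how much is missing, we replace the weight $t$ by a general weight.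

**Definition (gauge, $\varphi$-point).** A *gauge* is a nondecreasing $\varphi:(0,\infty)\to(0,\infty)$ with $\varphi(t)/t$ nonincreasing; hence $\varphi(2t)\le2\varphi(t)$. A point $x\in X$ is a *$\varphi$-point* of $R(X)$ if there is a measure $\mu$ on $X$ with
$$\mu(\{x\})=0,\qquad\int f\,d\mu=f(x)\ \ (f\in R(X)),\qquad\int\frac{d|\mu|(z)}{\varphi(|z-x|)}<\infty. \tag{2}$$

*Examples.* If $\overline D(x,s)\subset X$, then normalized arc length on $|z-x|=s$ shows that $x$ is a $\varphi$-point for every gauge: the last integral is $1/\varphi(s)$. If $R(X)=C(X)$, there are no $\varphi$-points for any gauge, since the only measure representing $x$ on $C(X)$ is the unit mass at $x$. Gauges include $\varphi(t)=t$. For $p>0$ another is $t(\log\frac1t)^p$ on $(0,e^{-p}]$, continued by a constant: the derivative on that interval is $(\log\frac1t)^{p-1}(\log\frac1t-p)\ge0$, and dividing by $t$ gives a nonincreasing function.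

**Lemma 4.** For $\varphi(t)=t$, the $\varphi$-points are exactly the points carrying a non-zero bounded point derivation.

**Proof.** Let $D\ne0$ be a bounded point derivation at $x$. By Lemma 3 we may normalize $D(z)=1$, and then $D(f)=f'(x)$ for rational $f$ with poles off $X$. By Hahn–Banach and Riesz there is a measure $\nu$ on $X$ with $D(f)=\int f\,d\nu$ on $R(X)$. Apply this to $(z-x)g$, with $g$ rational with poles off $X$: the derivative of $(z-x)g$ at $x$ is $g(x)$, so $\int g\,(z-x)\,d\nu=g(x)$. Hence $\mu=(z-x)\nu$ represents $x$ on rational functions and, by density, on $R(X)$. Clearly $\mu(\{x\})=0$ and $\int d|\mu|/|z-x|\le|\nu|(X)<\infty$.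

Conversely, given $\mu$ as in (2) with $\varphi(t)=t$, put $D(f)=\int\frac{f(z)-f(x)}{z-x}\,d\mu(z)$. Then $|D(f)|\le2\|f\|\int d|\mu|/|z-x|$, so $D$ is bounded on $R(X)$. For rational $f=f(x)+(z-x)g$ with poles off $X$ we get $D(f)=\int g\,d\mu=g(x)=f'(x)$. So the product rule holds for rational functions, and by continuity and density it holds on $R(X)$. Finally $D(z)=1\ne0$. $\square$

**Theorem B.** For a gauge $\varphi$ the following are equivalent:

- (a) $\int_0^1dt/\varphi(t)<\infty$;
- (b) every compact $X\subset\mathbb C$ such that $R(X)$ has no $\varphi$-points satisfies $R(X)=C(X)$;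
- (c) for every compact $X\subset\mathbb C$ such that $R(X)$ has no $\varphi$-points, $R(X)$ is regular.

If (a) fails, there is $X$ with no $\varphi$-points (hence no non-zero bounded point derivations) satisfying conclusion (2) of Theorem A.

So the implication asked about fails at $\varphi(t)=t$. It still fails for gauges equal to $t\log(1/t)$ near $0$, because $\int_0\frac{dt}{t\log(1/t)}=\infty$. It becomes true, but only because $R(X)=C(X)$, for gauges equal to $t(\log\frac1t)^{1+\delta}$ near $0$ with $\delta>0$, because then $\int_0\frac{dt}{\varphi(t)}<\infty$.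

**Proof of (a)$\Rightarrow$(b)$\Rightarrow$(c).** This is the attempt above, with enough room for Fubini. Suppose (a) holds and $R(X)\ne C(X)$; we find a $\varphi$-point. Take $\nu\ne0$ on $X$ annihilating $R(X)$. For $z\in X$, polar coordinates at $z$ give
$$\int_X\frac{dA(w)}{|z-w|\,\varphi(|z-w|)}\le2\pi\int_0^{\operatorname{diam}X}\frac{dt}{\varphi(t)}<\infty,$$
where finiteness uses (a) near $0$ and the fact that $1/\varphi$ is nonincreasing, so bounded, away from $0$. By Fubini,
$$\int\frac{d|\nu|(z)}{|z-w|\,\varphi(|z-w|)}<\infty\qquad\text{for a.e. }w\in X \tag{3}$$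
(with the integrand $\infty$ at $z=w$). Since $\varphi\le\varphi(\operatorname{diam}X)$ on $(0,\operatorname{diam}X]$, (3) implies $\int d|\nu|/|z-w|<\infty$. By Lemma 1(2),(3), $\hat\nu$ vanishes off $X$ but not almost everywhere, so $\{w\in X:\hat\nu(w)\ne0\}$ has positive area. At almost every $w$ in this set (3) holds, and Lemma 1(4) gives a measure $\mu_w$ representing $w$, with $\mu_w(\{w\})=0$ and
$$\int\frac{d|\mu_w|(z)}{\varphi(|z-w|)}=\frac1{|\hat\nu(w)|}\int\frac{d|\nu|(z)}{|z-w|\,\varphi(|z-w|)}<\infty .$$
So $w$ is a $\varphi$-point; in fact the $\varphi$-points have positive outer area. This proves (b). And (b) implies (c), since $C(X)$ is regular. $\square$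

The rest of Theorem B, and Theorem A, require a construction that exploits the divergence of $\int_0dt/t$. We do Theorem A first.

## 4. One grid of tiny discs: two sums

By (1), we must make $|f'(x)|/\|f\|$ large at every $x\in X$. If an open disc $D(a,r)$ is missing from $X$, the function $f(z)=\frac{r}{z-a}$ satisfies $\|f\|\le1$ and $|f'(x)|=\frac{r}{|x-a|^2}$.

Now take a grid of mesh $1/N$ in the unit square $Q=[0,1]^2$ and remove from each cell a disc of radius $r=\varepsilon/N^2$ about its centre. If $x$ is not in the cell of $a$, then $|x-a|\ge\frac1{2N}$, so a single disc gives only $\frac r{|x-a|^2}\le4\varepsilon$. This is useless when $\varepsilon$ is small. But we may add the contributions of all discs, with unimodular factors that align the derivatives at $x$. Two sums govern the outcome. Since $r=\varepsilon\cdot(\text{area of a cell})$, they look like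
$$\sum_a\frac r{|z-a|}\approx\varepsilon\int_Q\frac{dA(w)}{|z-w|}=O(\varepsilon),\qquad \sum_a\frac r{|x-a|^2}\approx\varepsilon\int_{w\in Q,\ |w-x|\ge1/N}\frac{dA(w)}{|x-w|^2}\approx\varepsilon\log N .$$
The first sum controls the sup norm of the sum of the $\frac r{z-a}$. It also controls how much the new circles change a Cauchy integral. The second is the derivative. The logarithm that stopped Section 3 now helps us: we may choose $\varepsilon$ as small as we like, *and afterwards* take $N$ so large that $\varepsilon\log N$ is huge.

So the plan is to remove such grids in generations. Generation $k$ has parameters $\varepsilon_k,N_k$ with $\varepsilon_k\log N_k\to\infty$, which destroys bounded point derivations. On the other hand $\varepsilon_k$ is tiny compared with everything determined by the earlier generations. Hence $f\in R(X)$ is extremely close, on most of $X$, to functions holomorphic on the earlier domains, and zeros on a set of positive area propagate.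

The first sum is estimated once and for all, for any set of cells. *Mesh cells* of mesh $1/N$ are the $N^2$ closed squares $[\frac pN,\frac{p+1}N]\times[\frac qN,\frac{q+1}N]\subset Q$.

**Lemma 5.** Let $N\in\mathbb N$, $\varepsilon>0$, $r=\varepsilon/N^2$, let $A$ be a set of centres of mesh cells of mesh $1/N$, let $z\in Q$, and let $P_z$ be a mesh cell containing $z$. Then
$$\sum\frac r{|z-a|}\le22\,\varepsilon,$$
where the sum is over all $a\in A$ whose cell is not $P_z$.

**Proof.** Let $P\ne P_z$ be a cell with centre $a$. Since $\operatorname{int}P$ does not meet $P_z$, $z\notin\operatorname{int}P\supset D(a,\frac1{2N})$, so $|z-a|\ge\frac1{2N}$. For $w\in P$ we have $|w-a|\le\frac1{\sqrt2N}=\sqrt2\cdot\frac1{2N}\le\sqrt2\,|z-a|$, hence $|z-w|\le(1+\sqrt2)|z-a|$. As $|P|=N^{-2}$ and $r=\varepsilon|P|$,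
$$\frac r{|z-a|}=\varepsilon\int_P\frac{dA(w)}{|z-a|}\le\varepsilon(1+\sqrt2)\int_P\frac{dA(w)}{|z-w|}.$$
Sum over the cells, which have disjoint interiors and lie in $Q\subset\overline D(z,\sqrt2)$. The total is at most $\varepsilon(1+\sqrt2)\cdot2\pi\sqrt2\le22\,\varepsilon$. $\square$

## 5. The set $X$ and the order of the parameters

**Step 1: one generation.** *This step defines $X_k$ from $X_{k-1}$ and checks that the shape of the sets is preserved.* Let $X_0=Q$. Suppose $X_{k-1}$ ($k\ge1$) is $Q$ minus finitely many open discs whose closures are pairwise disjoint and lie in $\operatorname{int}Q$. Given $\varepsilon_k\in(0,\frac14]$ and $N_k\in\mathbb N$, put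
$$r_k=\frac{\varepsilon_k}{N_k^2},\qquad\rho_k=\frac{\sqrt{\varepsilon_k}}{N_k}.$$
Let $A_k$ be the set of centres of those mesh cells of mesh $1/N_k$ ("generation $k$") that are contained in $X_{k-1}$, and let
$$X_k=X_{k-1}\setminus\bigcup_{a\in A_k}D(a,r_k).$$
Since $r_k\le\frac1{4N_k^2}<\frac1{2N_k}$, each $\overline D(a,r_k)$ lies in the interior of its cell, hence in $\operatorname{int}X_{k-1}$. So the new closed discs are pairwise disjoint, lie in $\operatorname{int} Q$, and miss the old closed discs. Thus $X_k$ has the same form. Put
$$X=\bigcap_kX_k,\qquad\Omega_k=\operatorname{int}X_k .$$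

The set $\Omega_k$ is $\operatorname{int}Q$ minus finitely many pairwise disjoint closed discs. It is connected: given two points of $\Omega_k$, enlarge the discs slightly, keeping their closures disjoint, inside $\operatorname{int}Q$, and away from the two points. Join the points by a segment, and replace each part of the segment inside an enlarged disc by an arc of its boundary circle. The boundary $\partial X_k$ is the union of $\partial Q$ and finitely many circles. Discs removed at stages $j>k$ lie in $\operatorname{int}X_{j-1}\subset\Omega_k$, so they never touch $\partial X_k$. Hence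
$$\partial X_k\subset X\qquad\text{for all }k. \tag{4}$$

**Step 2: room next to every point.** *To make the derivative sum large at $x$ we need many cells of $A_k$ near $x$, even when $x$ lies on the boundary of an earlier disc. The next lemma provides a full square of room, of a size known before generation $k$ is chosen.*

**Lemma 6.** For each $k\ge0$ and all sufficiently small $c>0$: for every $x\in X_k$ there are signs $s_1,s_2\in\{\pm1\}$ such that $\{x+(s_1t_1,s_2t_2):0\le t_1,t_2\le c\}\subset X_k$.

**Proof.** Consider the family consisting of $\mathbb C\setminus\operatorname{int}Q$ and the closures of the removed discs. These are finitely many disjoint closed sets, all but one compact. Let $\eta>0$ be at most the smallest distance between two distinct members (for $k=0$ take $\eta=1$). Let $c\sqrt2<\eta/2$ and $c\le\frac12$. Then $x$ is at distance $<\eta/2$ from at most one member. Every point of a box as in the lemma is at distance $\le c\sqrt2<\eta/2$ from $x$, so the box meets no member other than that one.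

If $x$ is not within $\eta/2$ of any member, the box meets no member, and any signs work.

If $x$ is within $\eta/2$ of $\mathbb C\setminus\operatorname{int}Q$, take $s_i=1$ if $x_i\le\frac12$ and $s_i=-1$ otherwise. As $c\le\frac12$, the box lies in $Q$, and it meets none of the closed discs.

If $x$ is within $\eta/2$ of $\overline D(a,r)$, put $u=x-a$; then $|u|\ge r$ as $x\in X_k$. Choose $s_i$ with $s_iu_i\ge0$. For $v=(s_1t_1,s_2t_2)$ with $t_i\ge0$ we have $v\cdot u\ge0$, so $|x+v-a|^2=|v|^2+2v\cdot u+|u|^2\ge r^2$. The box misses $D(a,r)$, meets no other closed disc, and stays in $\operatorname{int}Q$. $\square$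

**Step 3: small on a fair share of $\Omega_k$ means small on most of it.** *This is the compactness statement that will propagate zeros. Its constant $\delta_k$ depends on $X_k$ only, not on later generations.* Given $X_k$, choose $d_k>0$ so that
$$L_k=\{z\in X_k:\operatorname{dist}(z,\partial X_k)\ge d_k\}\quad\text{satisfies}\quad|X_k\setminus L_k|\le2^{-k}.$$
This is possible because the sets $\{z\in X_k:\operatorname{dist}(z,\partial X_k)<d\}$ decrease to $\partial X_k$ as $d\downarrow0$, and $|\partial X_k|=0$. The set $L_k$ is a compact subset of $\Omega_k$. Let $S_k=\operatorname{length}(\partial X_k)/2\pi$, and let $\mathcal F_k$ be the set of holomorphic $g$ on $\Omega_k$ with $|g(z)|\le S_k/\operatorname{dist}(z,\partial X_k)$.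

**Lemma 7.** There is $\delta_k>0$, depending only on $X_k,d_k,k$, such that: if $g\in\mathcal F_k$ and $|g|\le\delta_k$ on a measurable $E\subset L_k$ with $|E|\ge2^{-k}$, then $|g|\le2^{-k}$ on $L_k$.

**Proof.** If not, there are $g_n\in\mathcal F_k$ and measurable $E_n\subset L_k$ with $|E_n|\ge2^{-k}$, $|g_n|\le\frac1n$ on $E_n$ and $\sup_{L_k}|g_n|>2^{-k}$. The family $\mathcal F_k$ is uniformly bounded on compact subsets of $\Omega_k$, so by Montel's theorem a subsequence, again called $g_n$ (with $|g_n|\le\frac1n$ still valid on the corresponding $E_n$), converges locally uniformly to a holomorphic $g$. Let $E=\limsup E_n=\bigcap_n\bigcup_{m\ge n}E_m$. Since $|L_k|<\infty$, $|E|=\lim_n|\bigcup_{m\ge n}E_m|\ge2^{-k}$. If $z\in E$, then $|g_n(z)|\le\frac1n$ for infinitely many $n$, so $g(z)=0$. Thus $g$ vanishes on a set of positive area. The zeros of a non-zero holomorphic function on a connected open set are countable, so $g\equiv0$. Then $g_n\to0$ uniformly on the compact set $L_k$, contradicting $\sup_{L_k}|g_n|>2^{-k}$. $\square$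

**Step 4: choosing the parameters.** *The order of choice is the heart of the construction: first constants of $X_{k-1}$, then $\varepsilon_k$, and only then $N_k$.* At step $k\ge1$, with $X_{k-1}$ known, choose in this order:

1. $c_{k-1}\le2^{-k}$ as in Lemma 6 for $X_{k-1}$, then $d_{k-1}$, then $\delta_{k-1}$ from Lemma 7;
2. $\varepsilon_k>0$ with $\varepsilon_k\le4^{-k}$, $\ \varepsilon_k\le\varepsilon_{k-1}/2$ (if $k\ge2$), $\ \varepsilon_k\le c_{k-1}/4$, $\ \varepsilon_k\le\delta_{k-1}/100$;
3. $N_k$ with $N_k\ge\varepsilon_k^{-1/2}$, $\ N_kc_{k-1}\ge2$, and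
$$\varepsilon_k\bigl(\log(N_kc_{k-1})-1\bigr)\ge4k. \tag{5}$$

We record two consequences. Since $2\sqrt{\varepsilon_k}\le1\le N_k$, and since $N_k\ge\varepsilon_k^{-1/2}$,
$$2r_k\le\rho_k,\qquad\frac{r_k}{\rho_k}=\frac{\sqrt{\varepsilon_k}}{N_k}\le\varepsilon_k. \tag{6}$$
Also $\varepsilon_j\le2^{-(j-k-1)}\varepsilon_{k+1}$ for $j>k$, so
$$\sum_{j>k}\varepsilon_j\le2\varepsilon_{k+1},\qquad\sum_{j>k}\varepsilon_j^2\le\tfrac43\varepsilon_{k+1}^2. \tag{7}$$

*The first generation in numbers.* For $X_0=Q$ we may take $c_0=\frac14$, since $\frac{\sqrt2}4<\frac12$. Lemma 7 for $k=0$ is vacuous, since $|L_0|<1$, so any $\delta_0>0$ is allowed, say $\delta_0=10$. Then $\varepsilon_1=\frac1{16}$ is allowed, and (5) asks for $\log(N_1/4)\ge65$, i.e. $N_1\ge4e^{65}$. All $N_1^2$ cells are used, and the removed area is $N_1^2\pi r_1^2=\pi\varepsilon_1^2/N_1^2$, which is negligible.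

## 6. Large derivatives at every point

We prove part (1) of Theorem A. First we locate enough points of $A_k$ near $x$.

**Lemma 8.** Let $k\ge1$, $x\in X_{k-1}$, $N=N_k$, $c=c_{k-1}$, $L=\lfloor Nc\rfloor$. To each pair of integers $(u,v)$ with $2\le u,v\le L$ one can assign a point $a\in A_k$, with different points for different pairs, such that
$$\frac{u-3/2}N\le|(a-x)_1|\le\frac uN,\qquad\frac{v-3/2}N\le|(a-x)_2|\le\frac vN. \tag{8}$$

**Proof.** By Lemma 6 there is a box of side $c$ at $x$ inside $X_{k-1}$. The reflections $t\mapsto1-t$ of a coordinate map $Q$ onto itself, permute the mesh cells, and preserve the quantities in (8). Applying them to $x$, $X_{k-1}$ and the cells, we may assume $s_1=s_2=1$. Let $p_0=\lceil Nx_1\rceil$ and $q_0=\lceil Nx_2\rceil$, so $Nx_1\le p_0\le Nx_1+1$ and similarly for $q_0$. Take the cell with lower left corner $\bigl(\frac{p_0+u-2}N,\frac{q_0+v-2}N\bigr)$. Its first coordinates range from $\frac{p_0+u-2}N\ge x_1$ to $\frac{p_0+u-1}N\le x_1+\frac uN\le x_1+c$, and similarly for the second. So the cell lies in the box, hence in $X_{k-1}\subset Q$,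 and its centre $a$ is in $A_k$. Finally $(a-x)_1=\frac{p_0+u-3/2}N-x_1$ lies between $\frac{u-3/2}N$ and $\frac{u-1/2}N\le\frac uN$, and similarly for $(a-x)_2$. $\square$

**Proof of Theorem A(1).** Suppose $R(X)$ has a non-zero bounded point derivation at $x\in X$, and let $M$ be as in (1). Fix $k\ge1$ and write $N=N_k$, $r=r_k$, $c=c_{k-1}$, $\varepsilon=\varepsilon_k$.

**Step 1: the test function.** *We align the derivatives of the functions $r/(z-a)$ at $x$.* Put
$$g(z)=-\sum_{a\in A_k}\frac{(x-a)^2}{|x-a|^2}\,\frac r{z-a}.$$
Its poles $a$ are not in $X$; in particular $x\neq a$. Since $\frac{d}{dz}\frac{-1}{z-a}=\frac1{(z-a)^2}$,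
$$g'(x)=\sum_{a\in A_k}\frac r{|x-a|^2}.$$

**Step 2: the norm of $g$ is bounded.** *We show $\|g\|\le23$, whatever $k$ is.* Let $z\in X$. Then $|z-a|\ge r$ for all $a\in A_k$, so the term of the cell $P_z$ (if present) has modulus at most $1$. By Lemma 5 the other terms contribute at most $22\varepsilon$. As $\varepsilon\le1$, $\|g\|\le23$.

**Step 3: the derivative is at least $k$.** *Here the logarithm appears.* Since $x\in X_{k-1}$, Lemma 8 applies. For the points found there, $|x-a|^2\le(u^2+v^2)/N^2$, and $rN^2=\varepsilon$. Keep only the pairs $(u,m)$ with $2\le u\le m$: for each $m$ there are $m-1$ of them, and $u^2+m^2\le2m^2$. Using $m-1\ge\frac m2$,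
$$g'(x)\ge\varepsilon\sum_{u,v=2}^L\frac1{u^2+v^2}\ge\varepsilon\sum_{m=2}^L\frac{m-1}{2m^2}\ge\frac\varepsilon4\sum_{m=2}^L\frac1m\ge\frac\varepsilon4\bigl(\log(Nc)-1\bigr)\ge k.$$
The fourth inequality is $\sum_{m=1}^L\frac1m\ge\log(L+1)\ge\log(Nc)$, and the last is (5).

By (1), $k\le|g'(x)|\le23M$. This holds for every $k$, a contradiction. $\square$

## 7. Zeros of positive area propagate

We prove the first two assertions of Theorem A(2). **Neither this section nor the next uses (5).**

**Step 1: every relatively open piece of $X$ has positive area.** *This will turn "zero almost everywhere" into "zero".* Let $x\in X$ and $s>0$. Since $c_k\le2^{-k-1}$, there is $k$ with $c_k\sqrt2<s$. By Lemma 6 there is a square $B\subset X_k\cap D(x,s)$ with $|B|=c_k^2$. Each generation $j$ removes at most $N_j^2$ discs, so by (7) and $\varepsilon_{k+1}\le c_k/4$,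
$$|X_k\setminus X|\le\sum_{j>k}N_j^2\,\pi r_j^2=\pi\sum_{j>k}\frac{\varepsilon_j^2}{N_j^2}\le\pi\sum_{j>k}\varepsilon_j^2\le\frac{4\pi}3\varepsilon_{k+1}^2\le\frac{4\pi}3\cdot\frac{c_k^2}{16}<c_k^2 .$$
So $|X\cap D(x,s)|\ge|B|-|X_k\setminus X|>0$.

**Step 2: Cauchy integrals over $\partial X_k$.** *We attach to each $f\in R(X)$ a holomorphic function on $\Omega_k$ and show that it is close to $f$ on a large part of $X$.* For $f\in C(X)$ and $z\in\Omega_k$ let
$$T_kf(z)=\frac1{2\pi i}\int_{\partial X_k}\frac{f(\zeta)\,d\zeta}{\zeta-z},$$
with $\partial Q$ oriented counterclockwise and the circles clockwise. By (4), $f$ is defined on $\partial X_k$. The function $T_kf$ is holomorphic on $\Omega_k$, and if $\|f\|\le1$ then $|T_kf(z)|\le\frac{\operatorname{length}(\partial X_k)}{2\pi\operatorname{dist}(z,\partial X_k)}$, i.e. $T_kf\in\mathcal F_k$.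

The closeness can fail near a centre of a later disc, where a single term $r_j/|z-a|$ may be of order $1$. The radius $\rho_j$ was introduced for this: outside the discs $D(a,\rho_j)$ that term is at most $r_j/\rho_j\le\varepsilon_j$, while the total area of these discs is at most $N_j^2\pi\rho_j^2=\pi\varepsilon_j$, which is summable. So let
$$G_k=\{z\in X\cap\Omega_k:\ |z-a|\ge\rho_j\text{ for all }a\in A_j\text{ and all }j>k\}.$$

**Lemma 9.** For $f\in R(X)$ and $z\in G_k$: $\ |f(z)-T_kf(z)|\le100\,\varepsilon_{k+1}\|f\|$.

**Proof.** For fixed $z\in G_k$ both sides are continuous in $f$ for the sup norm on $X$, so we may assume that $f$ is rational with poles off $X$. The open sets $\mathbb C\setminus X_m$ increase to $\mathbb C\setminus X$, and $f$ has finitely many poles. So there is $m>k$ such that all poles lie in $\mathbb C\setminus X_m$, and $f$ is holomorphic in a neighborhood of $X_m$. Now $z\in\Omega_k$, and for $a\in A_j$ with $k<j\le m$ we have $|z-a|\ge\rho_j>r_j$ by (6). So $z\in\Omega_m$, and Cauchy's formula gives $f(z)=T_mf(z)$. Since $\partial X_m$ is $\partial X_k$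 together with the circles of generations $k+1,\dots,m$, all clockwise,
$$f(z)-T_kf(z)=\sum_{j=k+1}^m\ \sum_{a\in A_j}\Bigl(-\frac1{2\pi i}\oint_{|\zeta-a|=r_j}\frac{f(\zeta)\,d\zeta}{\zeta-z}\Bigr)$$
with the circles on the right counterclockwise. On such a circle $|f|\le\|f\|$, because the circle lies in $X$ by (4). Also $|\zeta-z|\ge|z-a|-r_j\ge\frac12|z-a|$, because $|z-a|\ge\rho_j\ge2r_j$. So each term has modulus at most $2r_j\|f\|/|z-a|$. By Lemma 5 the cells of generation $j$ other than $P_z$ contribute at most $2\cdot22\,\varepsilon_j\|f\|$. The cell $P_z$ contributes at most $2\frac{r_j}{\rho_j}\|f\|\le2\varepsilon_j\|f\|$ by (6). Altogether generation $j$ contributes at most $46\,\varepsilon_j\|f\|$, and by (7) the total is at most $92\,\varepsilon_{k+1}\|f\|$. $\square$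

**Step 3: the good sets fill $X$.** *We combine $G_k$ with $L_k$, where Lemma 7 applies, and bound what is lost.* Let $H_k=L_k\cap G_k$. A point of $(X\cap L_k)\setminus G_k$ lies in $D(a,\rho_j)$ for some $j>k$ and $a\in A_j$. So by (7) and $\varepsilon_{k+1}\le4^{-k-1}$,
$$|X\setminus H_k|\le|X_k\setminus L_k|+\sum_{j>k}N_j^2\pi\rho_j^2\le2^{-k}+\pi\sum_{j>k}\varepsilon_j\le2^{-k}+2\pi\,4^{-k-1}\le3\cdot2^{-k}. \tag{9}$$

**Step 4: uniqueness.** *We show that a function vanishing on positive area is $0$ almost everywhere, then everywhere.* Let $f\in R(X)$ vanish on a subset of $X$ of positive area. After scaling, $\|f\|\le1$. Let $E$ be the whole zero set of $f$ in $X$: it is closed and $|E|>0$. Let $k$ be so large that $4\cdot2^{-k}\le|E|$, and put $E_k=E\cap H_k\subset L_k$. By (9), $|E_k|\ge|E|-3\cdot2^{-k}\ge2^{-k}$. On $E_k$ we have $f=0$, so Lemma 9 and the choice $\varepsilon_{k+1}\le\delta_k/100$ give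
$$|T_kf|\le100\,\varepsilon_{k+1}\le\delta_k\quad\text{on }E_k.$$
As $T_kf\in\mathcal F_k$, Lemma 7 gives $|T_kf|\le2^{-k}$ on all of $L_k$. Applying Lemma 9 again, now on $H_k$,
$$|f|\le2^{-k}+100\,\varepsilon_{k+1}\quad\text{on }H_k. \tag{10}$$
By (9), $\sum_k|X\setminus H_k|<\infty$. So by the Borel–Cantelli lemma almost every $z\in X$ lies in $H_k$ for all large $k$, and (10) gives $f(z)=0$ for such $z$. Hence $f=0$ almost everywhere on $X$. If $f$ were non-zero at some point, it would be non-zero on a non-empty relatively open subset of $X$, which has positive area by Step 1. So $f\equiv0$. $\square$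

Here the order of choice matters. Lemma 7 produces $\delta_k$ by compactness, without any bound, and this is harmless because $\varepsilon_{k+1}$ is chosen after $\delta_k$. The price $\varepsilon_{k+1}\ll1$ is repaid by $N_{k+1}$ in (5).

## 8. The left half of $X$ and the point $1$

It remains to see that $R(X)$ is not regular. Let $F=\{z\in X:\operatorname{Re}z\le\frac12\}$, a closed set. Let $x_0=1$; then $x_0\in\partial Q\subset X$ by (4), and $x_0\in X\setminus F$. Also $0\in\partial Q\subset X$, so $F$ contains the non-empty relatively open set $X\cap D(0,\frac12)$, and $|F|>0$ by Step 1 of Section 7. If $f\in R(X)$ vanishes on $F$, then $f\equiv0$, so $f(x_0)\ne1$. Hence $R(X)$ is not regular. This completes the proof of Theorem A. $\blacksquare$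

## 9. Gauges with divergent integral

We finish Theorem B by proving its last assertion. This also gives (c)$\Rightarrow$(a): if (a) fails, the set $X$ obtained has no $\varphi$-points and $R(X)$ is not regular, so (c) fails.

Suppose $\int_0^1dt/\varphi(t)=\infty$.

**Step 1: the set.** *Only the condition that makes $N_k$ large has to be adapted.* Repeat Section 5 with (5) and $N_kc_{k-1}\ge2$ replaced by
$$\varepsilon_k\int_{3/N_k}^{c_{k-1}}\frac{dt}{\varphi(t)}\ge4k,\qquad N_kc_{k-1}\ge3. \tag{11}$$
This holds for all large $N_k$: since $1/\varphi$ is bounded away from $0$, $\int_0^{c_{k-1}}dt/\varphi=\infty$. As Sections 7 and 8 did not use (5), conclusion (2) of Theorem A holds for the new $X$. It remains to show that $R(X)$ has no $\varphi$-points. Suppose $x\in X$ is one, with measure $\mu$ as in (2). Fix $k$ and write $N=N_k$, $r=r_k$, $c=c_{k-1}$, $\varepsilon=\varepsilon_k$, $L=\lfloor Nc\rfloor\ge3$.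

**Step 2: the test function.** *Instead of a derivative at $x$ we make the value at $x$ large, while keeping the size at $z$ below a multiple of $1/\varphi(|z-x|)$, which $|\mu|$ integrates.* Let $A'=\{a\in A_k:|x-a|\ge1/N\}$ and
$$h(z)=\sum_{a\in A'}\frac{x-a}{|x-a|}\cdot\frac r{\varphi(|x-a|)\,(z-a)}\in R(X),\qquad h(x)=\sum_{a\in A'}\frac r{\varphi(|x-a|)\,|x-a|}.$$

**Step 3: $h(x)\ge k$.** *This is the place where the divergent integral enters.* Take the points $a$ of Lemma 8 for pairs $(u,v)\in[2,L]^2$ with $m=\max(u,v)\ge3$. By (8), $|x-a|\ge\frac{m-3/2}N\ge\frac3{2N}$, so $a\in A'$. Also $|x-a|\le\frac{\sqrt2\,m}N\le\frac{2m}N$, so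
$$\varphi(|x-a|)\,|x-a|\le\varphi\bigl(\tfrac{2m}N\bigr)\tfrac{2m}N\le2\varphi\bigl(\tfrac mN\bigr)\cdot\tfrac{2m}N=\frac{4m\,\varphi(m/N)}N .$$
The number of pairs with maximum $m$ is $(m-1)^2-(m-2)^2=2m-3\ge m$. With $rN=\varepsilon/N$ and $1/\varphi$ nonincreasing,
$$h(x)\ge\sum_{m=3}^Lm\cdot\frac{rN}{4m\,\varphi(m/N)}=\frac\varepsilon4\sum_{m=3}^L\frac1{N\varphi(m/N)}\ge\frac\varepsilon4\int_{3/N}^{(L+1)/N}\frac{dt}{\varphi(t)}\ge\frac\varepsilon4\int_{3/N}^c\frac{dt}{\varphi(t)}\ge k,$$
because $L+1\ge Nc$, and by (11).

**Step 4: $|h(z)|\le100/\varphi(|z-x|)$ for $z\in X\setminus\{x\}$.** *This is the pointwise bound that replaces $\|g\|\le23$.* Let $d=|z-x|>0$. We bound $\sum_{a\in A'}\frac r{\varphi(|x-a|)\,|z-a|}$ in three parts.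

- *The cell $P_z$, if its centre $a$ is in $A'$.* Since $z\in X$, $|z-a|\ge r$, so the term is at most $1/\varphi(|x-a|)$. As $z\in P_z$ and $|x-a|\ge\frac1N$, $d\le|x-a|+\frac1{\sqrt2N}\le2|x-a|$, so $\varphi(d)\le2\varphi(|x-a|)$. The term is at most $2/\varphi(d)$.
- *Other cells with $|x-a|\ge d/2$.* Here $\varphi(|x-a|)\ge\varphi(d/2)\ge\frac12\varphi(d)$, so by Lemma 5 these terms sum to at most $\frac2{\varphi(d)}\cdot22\varepsilon=\frac{44\varepsilon}{\varphi(d)}$.
- *Other cells with $|x-a|<d/2$.* Then $|z-a|\ge d/2$. Since $t/\varphi(t)$ is nondecreasing, $\frac{|x-a|}{\varphi(|x-a|)}\le\frac d{\varphi(d)}$, so each term is at most $\frac2d\cdot\frac d{\varphi(d)}\cdot\frac r{|x-a|}=\frac2{\varphi(d)}\cdot\frac r{|x-a|}$. Apply Lemma 5 at the point $x$: the cells other than $P_x$ give $\sum\frac r{|x-a|}\le22\varepsilon$. For the cell $P_x$, if its centre is in $A'$, $\frac r{|x-a|}\le rN=\frac\varepsilon N\le\varepsilon$. So these terms sum to at most $\frac{46\varepsilon}{\varphi(d)}$.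

Since $\varepsilon\le\frac14$, the total is at most $\frac{2+90\varepsilon}{\varphi(d)}\le\frac{100}{\varphi(d)}$.

**Step 5: contradiction.** *We integrate $h$ against the representing measure.* As $\mu(\{x\})=0$ and $h\in R(X)$,
$$k\le h(x)=\int h\,d\mu\le100\int\frac{d|\mu|(z)}{\varphi(|z-x|)}<\infty .$$
The right side does not depend on $k$, and $k$ was arbitrary. So there are no $\varphi$-points.

**Step 6: no non-zero bounded point derivations.** *This justifies the parenthesis in Theorem B.* Since $\varphi(t)/t$ is nonincreasing, $\varphi(t)\ge\frac{\varphi(2)}2t$ for $0<t\le2$, and $\operatorname{diam}X\le\sqrt2$. If $R(X)$ had a non-zero bounded point derivation at $x$, Lemma 4 would give a measure $\mu$ representing $x$ with $\mu(\{x\})=0$ and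
$$\int\frac{d|\mu|(z)}{\varphi(|z-x|)}\le\frac2{\varphi(2)}\int\frac{d|\mu|(z)}{|z-x|}<\infty .$$
So $x$ would be a $\varphi$-point, which is impossible. This proves Theorem B. $\blacksquare$
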